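# A homogeneous compactum whose neighborhood filters have type $\omega\times\omega_1$

## Three statements about neighborhood filters of compacta

**Theorem 1 (ZFC).** There is a zero-dimensional homogeneous compactum $\mathbb X$ in which every neighborhood filter is cofinally equivalent to $\omega_0\times\omega_1$. Moreover, all nonempty clopen subsets of $\mathbb X$ are homeomorphic to $\mathbb X$.

**Theorem 2.** Let $\kappa_0<\dots<\kappa_{k-1}$ $(k\ge 1)$ be infinite regular cardinals. If a nonempty compactum has all neighborhood filters cofinally equivalent to $\prod_{i<k}\kappa_i$, then $\kappa_i=\omega_i$ for all $i<k$.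

**Corollary 3.** For infinite regular $\kappa$, a homogeneous compactum with a neighborhood filter cofinally equivalent to $\kappa$ exists iff $\kappa=\omega$ (for example $2^\omega$). For infinite regular $\kappa<\lambda$, a homogeneous compactum with a neighborhood filter cofinally equivalent to $\kappa\times\lambda$ exists iff $(\kappa,\lambda)=(\omega,\omega_1)$.

A *compactum* is a compact Hausdorff space. A space is *homogeneous* if for any two of its points some autohomeomorphism carries the first to the second. The *neighborhood filter* $\mathcal N_p$ of a point $p$ is the set of all neighborhoods of $p$, directed by $\supseteq$, so that smaller neighborhoods are larger elements. Products of ordinals are ordered coordinatewise.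

The question behind these statements is from David Milovich, "Forbidden rectangles in compacta", arXiv:1208.3635 (2012): is there a homogeneous compactum with a neighborhood filter cofinally equivalent to $\prod_{i\le n}\omega_i$ for some $n\ge1$? Theorem 1 says yes, with $n=1$. Theorem 2 says which regular cardinals can occur when the same product is asked for at every point. Nothing below decides which $n\ge2$ occur.

## Tukey maps, and the filters of some simple spaces

**Definition (Tukey map, cofinal equivalence).** For directed preorders $P,Q$, a map $f\colon P\to Q$ is a *Tukey map* if it sends unbounded subsets of $P$ to unbounded subsets of $Q$. We write $P\equiv_{\rm cf}Q$, and call $P,Q$ *cofinally equivalent*, if there are Tukey maps in both directions. (Equivalently, $P$ and $Q$ embed as cofinal subsets into one directed set; we use only the first form.)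

Compositions of Tukey maps are Tukey, so $\equiv_{\rm cf}$ is an equivalence relation. In $\mathcal N_p$, a family of neighborhoods is *bounded* iff its intersection is still a neighborhood of $p$. An autohomeomorphism taking $p$ to $q$ induces an isomorphism $\mathcal N_p\cong\mathcal N_q$.

**Lemma 4.** Let $P$ be a directed set and let $\{U_e:e\in P\}$ be a neighborhood base at $p$ such that $U_{e'}\subset U_e$ iff $e\le e'$. Then $\mathcal N_p\equiv_{\rm cf}P$.

*Proof.* Send $W\in\mathcal N_p$ to some $e$ with $U_e\subset W$. If the image of a family is bounded by $e'$, then $U_{e'}$ lies in all its members, so the family is bounded. Conversely consider $e\mapsto U_e$. If $S\subset P$ and $\{U_e:e\in S\}$ is bounded, then some $U_{e'}$ lies in $\bigcap_{e\in S}U_e$, so $e\le e'$ for all $e\in S$. $\square$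

**Example (the case of one factor $\omega$).** The Cantor set $2^\omega$ is a topological group, hence homogeneous, and every point has a strictly decreasing countable base. By Lemma 4 all its filters are $\equiv_{\rm cf}\omega$.

**Example ($\omega\times\omega_1$ is new).** A Tukey map $\omega\times\omega_1\to\omega_1$ would send the unbounded countable set $\{(n,0)\}$ to a countable, hence bounded, set. A map $\omega\times\omega_1\to\omega$ is constant on $\{(0,\alpha):\alpha\in S\}$ for some uncountable $S$; this is an unbounded set with bounded image. So $\omega\times\omega_1$ is equivalent neither to $\omega$ nor to $\omega_1$.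

**Example ($\omega_1$ alone is impossible).** Suppose all filters of a nonempty compactum $K$ are $\equiv_{\rm cf}\omega_1$. A Tukey map $\mathcal N_p\to\omega_1$ sends a countable family to a bounded set, so countable intersections of neighborhoods of $p$ are neighborhoods of $p$. Then countable unions of closed sets are closed in $K$, so every countable set is closed, and so are all its subsets. A countably infinite subset of $K$ would be closed, discrete and infinite, against compactness. So $K$ is finite and its points are isolated. But then $\{p\}$ is a largest element of $\mathcal N_p$, every subset of $\mathcal N_p$ is bounded, and there is no Tukey map $\omega_1\to\mathcal N_p$, a contradiction.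

The last example closes the shortest route to Theorem 1: we cannot multiply a homogeneous space of type $\omega$ by a homogeneous space of type $\omega_1$, because there is no second factor.

## The Cantor set times a lexicographic power

The next candidate is the product $2^\omega_{\rm lex}\times 2^{\omega_1}_{\rm lex}$, where ${}^{\omega_i}2$ carries the topology of its lexicographic order. The first factor is ordered like the usual Cantor set in $\mathbb R$, so it is homeomorphic to it; call it $C$.

*All filters are $\equiv_{\rm cf}\omega\times\omega_1$.* Let $x\in{}^{\omega_1}2$. We have $z>x$ iff at the first difference $i$, $x(i)=0$ and $z(i)=1$. For $x(i)=0$ let $z_i$ agree with $x$ below $i$, be $1$ at $i$ and $0$ afterwards. The $z_i$ strictly decrease as $i$ increases through $x^{-1}(0)$, and they are coinitial among the points above $x$. So the points above $x$ have coinitiality $\omega_1$ if $x^{-1}(0)$ is unbounded; otherwise this set of points is empty, or has a minimum, or has coinitiality $\omega$. Dually for the points below $x$ and $x^{-1}(1)$. At least one of $x^{-1}(0),x^{-1}(1)$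 is unbounded. Say the right side is of kind $\omega_1$, with $g_\alpha$ strictly decreasing to $x$. At $(a,x)$ take $U_{n,\alpha}=C_n\times(l,g_\alpha)$. Here $C_n$ is a strictly decreasing clopen base at $a$, and $l$ runs through a sequence increasing to $x$, indexed by $n$ or by $\alpha$ according to the cofinality on the left (if $x$ has an immediate predecessor, $l$ is that predecessor; if $x$ is the minimum, there is no lower bound). If $U_{m,\beta}\subset U_{n,\alpha}$, then $n\le m$ because of $C_m\subset C_n$, and $\alpha\le\beta$ because otherwise $g_\alpha\in(l,g_\beta)$ gives points of $U_{m,\beta}\setminus U_{n,\alpha}$. Lemma 4 applies; the other side is symmetric.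

*It is not homogeneous.* Call a point $p$ *reachable* if there are nonempty open sets $O_n$ $(n<\omega)$ such that every neighborhood of $p$ contains all but finitely many $O_n$. Homeomorphisms preserve reachability. Let $e_\alpha$ have its only $1$ at place $\alpha$.

Let $x^*$ be $0$ on $\omega$ and $1$ on $\omega_1\setminus\omega$. Then $x^{*-1}(0)=\omega$ and the points $e_n$ $(n<\omega)$ decrease to $x^*$, so the open sets $C_n\times(e_{n+1},e_n)$ show that $(a,x^*)$ is reachable. Let $m$ be constantly $0$, the minimum. Let $O_n$ be any nonempty open sets. Since $m$ is not isolated, $O_n$ contains a point $(c_n,z_n)$ with $z_n>m$, so $z_n\ge e_{\alpha_n}$ for some $\alpha_n$. With $\alpha=\sup_n\alpha_n<\omega_1$, the neighborhood $C\times[m,e_\alpha)$ of $(a,m)$ contains no $(c_n,z_n)$. So $(a,m)$ is not reachable.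

One may hope that a better linear order cures this. The next section fixes what "better" should mean and shows that it does not suffice.

## Cuts, good orders, and why a product still fails

**Conventions on orders.** $L^*$ is the reverse of a linear order $L$; $L+L'$ is the ordered sum; $L\otimes L'$ is $L\times L'$ ordered lexicographically, first coordinate dominating. The *cofinality* of an order is $0$ if it is empty, $1$ if it has a maximum, and otherwise the least size of a cofinal subset, an infinite regular cardinal. *Coinitiality* is the cofinality of the reverse. Two facts are used constantly, together with their duals.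

* A nonempty final segment of an order has the same cofinality as the order.
* If $A_\alpha$ $(\alpha<\theta)$, $\theta$ a limit ordinal, are strictly increasing initial segments of an order, then $\bigcup_\alpha A_\alpha$ has cofinality $\mathrm{cf}\,\theta$. Indeed, pick $a_\alpha\in A_{\alpha+1}\setminus A_\alpha$; the $a_\alpha$ are strictly increasing, and $x\in A_\alpha$ implies $x<a_\alpha$.

A nonempty convex set *has type $[\mu,\nu]$* if its coinitiality is $\mu$ and its cofinality is $\nu$.

**Definition (cuts).** A *cut* of $L$ is a pair $y=(A,A')$ with $A\cup A'=L$ and $A<A'$; one side may be empty. Its *type* is $(\lambda,\rho)$, $\lambda$ the cofinality of $A$ and $\rho$ the coinitiality of $A'$. For $f\in L$ write $f<y$ if $f\in A$ and $y<f$ if $f\in A'$. $H(L)$ is the set of cuts, ordered by inclusion of the first sides; $f^-<f^+$ are the two cuts adjacent to $f$.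

In $\mathbb Q$ the cut at $\sqrt2$ has type $(\omega,\omega)$, and $0^+$ has type $(1,\omega)$.

**Definition (good order).** A nonempty $L$ is *good* if in every cut exactly one of $\lambda,\rho$ is $\omega_1$ and the other is in $\{0,1,\omega\}$.

Neither $\mathbb Q$ nor $\mathbb R$ is good. Let $L$ be good. The end cuts show that $L$ has type $[\omega_1,\omega_1]$. For $u\in L$ the cut $u^+=(L_{\le u},L_{>u})$ has $\lambda=1$, so $L_{>u}$ has coinitiality $\omega_1$; dually $L_{<u}$ has cofinality $\omega_1$. Hence

$$L\text{ is dense without endpoints, and }(u,v),\ L_{>u},\ L_{<u}\text{ have type }[\omega_1,\omega_1]\text{ for }u<v.\qquad(1)$$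

Existence of good orders is Lemma 6 below. Suppose for the moment that $L$ is good, fix $f_0<g_0$ in $L$, and let $K=\{y\in H(L):f_0<y<g_0\}$, with the sets $\{z\in K:h<z<h'\}$, $h<h'$ in $L$, as base. Consider $C\times K$.

*The product $C\times K$ is not homogeneous, for any good $L$.* Choose $f_1<f_2<\cdots$ in $(f_0,g_0)$. By (1) this sequence is bounded in $(f_0,g_0)$, so the cut $y$ whose first side is $\{h:h\le f_n\text{ for some }n\}$ lies in $K$. The open sets $C_n\times\{z:f_n<z<f_{n+1}\}$ show that $(a,y)$ is reachable. Now take $f\in(f_0,g_0)$ and any nonempty open sets $O_n$. Each $O_n$ contains a point $(c_n,z_n)$ with $z_n\ne f^+$, since between $h<h'$ there are many cuts. If $z_n<f^+$, then $z_n<f$. If $z_n>f^+$, there is $g_n$ with $f<g_n<z_n$. As $L_{>f}$ has coinitiality $\omega_1$, some $g>f$ is below all these $g_n$. So no $O_n$ lies in the neighborhood $C\times\{z:f<z<g\}$ of $(a,f^+)$, and $(a,f^+)$ is not reachable.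

The failure is precise: over base points near $a$ there is no room between $f$ and the elements above $f$. This suggests the idea of the construction. *Over nearby base points, use a finer order.* Replace $L$ by $L\otimes D$ and let $f$ become $(f,0)$; then the elements $(f,d)$, $d>0$, are above $f$ and below every larger element of $L$. Since this must happen at every base point, the base has to keep count of the refinements: it will be the space $\omega^{\le\omega}$ of finite and infinite sequences, with the order $L_k=B\otimes D^k$ over sequences of length $k$. For homogeneity we want all orders involved to be good and to look alike: $L_k\cong B$ for all $k$, and enough convex subsets of $B$ isomorphic to one another. The next two sections construct such a $B$, as an order of functions on an auxiliary good order $R$.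

## The order $R=\mathbb L^{\omega_1}$

Let $\mathbb L^+=\omega_1\times[0,1)$, ordered lexicographically, and let $\mathbb L=(\mathbb L^+\setminus\{\min\mathbb L^+\})^*+\mathbb L^+$, the two-sided long line. It is Dedekind complete, its bounded open intervals are $\cong\mathbb R$, it has type $[\omega_1,\omega_1]$, and $\mathbb L\cong\mathbb L^*$. It is not good ($c^+$ has type $(1,\omega)$), but its power will be.

**Lemma 5.** Let $S$ be a dense order without endpoints, of type $[\omega_1,\omega_1]$, all of whose bounded intervals are countable. Let $\bar S$ be $S$ together with its gaps (cuts of $S$ with both sides nonempty, no maximum on the left, no minimum on the right). Then $\bar S\cong\mathbb L$.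

*Proof.* $\bar S$ is complete and has cofinality $\omega_1$, so its countable subsets are bounded above and have suprema. Choose $p_\alpha\in\bar S$ $(\alpha<\omega_1)$ strictly increasing, continuous at limits and cofinal. Each $(p_\alpha,p_{\alpha+1})$ is a complete dense order without endpoints with a countable dense subset, so it is $\cong\mathbb R$, and $[p_\alpha,p_{\alpha+1})\cong[0,1)$. For $x\ge p_0$ the least $\beta$ with $p_\beta>x$ is a successor by continuity, so these half-open intervals cover $\bar S_{\ge p_0}$, and $\bar S_{\ge p_0}\cong\mathbb L^+$. Dually $\bar S_{\le p_0}\cong(\mathbb L^+)^*$. $\square$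

Let $R=\mathbb L^{\omega_1}$, all functions $\omega_1\to\mathbb L$, ordered lexicographically. Reversing $\mathbb L$ in each coordinate gives $R\cong R^*$. Let $\Delta(f,g)$ be the first place where $f\ne g$. For $s\in\mathbb L^{<\omega_1}$ let $[s]=\{f\in R:s\subset f\}$, a convex set $\cong R$; it has type $[\omega_1,\omega_1]$ because $\mathbb L$ has (let the first free coordinate run to either end).

**Lemma 6.** $R$ is good.

*Proof.* The end cuts have types $(0,\omega_1)$ and $(\omega_1,0)$. Let $(A,A')$ be a cut with both sides nonempty. We follow the cut down the tree of sets $[s]$. If $s,s'$ are incomparable, say $[s]<[s']$, then $[s]$ and $[s']$ cannot both meet both sides. So the $s$ for which $[s]$ meets both sides form a chain; it contains $\emptyset$ and is closed under initial segments. Let $t$ be its union.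

*Case $|t|=\omega_1$.* Then $t\in R$; say $t\in A$. If $z>t$ and $\alpha=\Delta(z,t)$, then $z>[t|(\alpha+1)]$, which meets $A'$, so $z\in A'$. Hence $t=\max A$ and $A'=R_{>t}$. Choose $z_\alpha>t$ with $\Delta(z_\alpha,t)=\alpha$. These decrease with $\alpha$ and are coinitial in $R_{>t}$, since $z>t$ with $\Delta(z,t)=\alpha$ is above $z_{\alpha+1}$. The type is $(1,\omega_1)$. If $t\in A'$, dually $(\omega_1,1)$.

*Case $|t|<\omega_1$ and $[t]$ meets both sides.* No $[t^{\frown}c]$ does, so $\{c:[t^{\frown}c]\subset A\}$ and $\{c:[t^{\frown}c]\subset A'\}$ form a cut of $\mathbb L$ with nonempty sides. As $\mathbb L$ is dense and complete, exactly one of two things happens. If the first set has a maximum $c$, then $[t^{\frown}c]$ is cofinal in $A$ (points above $[t]$ are in $A'$), and the type is $(\omega_1,\omega)$, because $\mathbb L_{>c}$ has coinitiality $\omega$. If the second has a minimum, the type is dually $(\omega,\omega_1)$.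

*Case $|t|<\omega_1$ and $[t]$ does not meet both sides.* Then the chain has no largest element, so $|t|$ is a countable limit, of cofinality $\omega$. Say $[t]\subset A$. If $z>[t]$ and $\alpha=\Delta(z,t)<|t|$, then $z>[t|(\alpha+1)]$, which meets $A'$, so $z\in A'$. Hence $A'=\{z:z>[t]\}$, and $[t]$ is cofinal in $A$. Choosing points of $A'$ that first differ from $t$ at $\alpha$, with $\alpha$ increasing to $|t|$, we see that $A'$ has coinitiality $\omega$. The type is $(\omega_1,\omega)$. If $[t]\subset A'$, dually $(\omega,\omega_1)$. $\square$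

**Lemma 7.** Every convex $J\subset R$ of type $[\omega_1,\omega_1]$ is isomorphic to $R$.

Since $R$ is built by splitting $\omega_1$ times into $\mathbb L$-many convex pieces, one would like to split $J$ likewise, into its traces on the sets $[t^{\frown}c]$. This stops at once: for $J=(r,r')$ with $r(0)<r'(0)$, the traces on $[\langle c\rangle]$ are indexed by the closed interval $[r(0),r'(0)]$, which is not $\cong\mathbb L$. So we choose new cutting places, by a skeleton $S$ as in Lemma 5.

*Proof.* Let $I\subset R$ be convex of type $[\omega_1,\omega_1]$. Steps 1 to 3 show: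

> **(2)** $I$ is the union of convex sets $I_c$ $(c\in\mathbb L)$ of type $[\omega_1,\omega_1]$, with $I_c<I_{c'}$ for $c<c'$. If $t\in\mathbb L^{<\omega_1}$ is longest with $I\subset[t]$, each $I_c$ lies in some $[t^{\frown}d]$.

**Step 1: the place where $I$ branches.** The $t$ with $I\subset[t]$ form a chain closed under unions, and their lengths are at most $\Delta(f,g)$ for any $f\ne g$ in $I$. So there is a longest one; call it $t$. The set $T=\{c:I\cap[t^{\frown}c]\ne\emptyset\}$ is convex with at least two elements, hence infinite. If $e\in T$ is not an endpoint of $T$, then $[t^{\frown}e]\subset I$ by convexity.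

**Step 2: the skeleton.** We build $S\subset I$ such that

1. $S$ is dense in itself (between two elements lies a third) without endpoints;
2. bounded intervals of $S$ are countable;
3. $S$ is cofinal and coinitial in $I$;
4. if $d<d'$ in $T$, infinitely many elements of $S$ lie in $\bigcup_{d<e<d'}[t^{\frown}e]$.

Fix a non-endpoint $e_0\in T$ and $z_{e_0}\in[t^{\frown}e_0]$. To the right of $e_0$ there are two cases.

*$T$ has no maximum.* Then $T$ is unbounded above in $\mathbb L$, since otherwise $\mathrm{cof}(I)=\mathrm{cof}(T)=\omega$. So $\mathbb L_{>e_0}\subset T$. Choose $G^+$ dense in $\mathbb L_{>e_0}$ with $G^+\cap(e_0,c)$ countable for every $c$, choose $z_e\in[t^{\frown}e]$ for $e\in G^+$, and let $S^+=\{z_e:e\in G^+\}$. It is dense in itself without endpoints, and cofinal in $I$.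

*$T$ has a maximum $c^*$.* Then $I\cap[t^{\frown}c^*]$ is a nonempty final segment of $I$, so it has cofinality $\omega_1$. Choose $G^+$ countable and dense in $(e_0,c^*)$, points $z_e\in[t^{\frown}e]$ for $e\in G^+$, a strictly increasing cofinal sequence $(w_\alpha)_{\alpha<\omega_1}$ in $I\cap[t^{\frown}c^*]$, and copies $Q_\alpha\subset(w_\alpha,w_{\alpha+1})$ of $\mathbb Q$. Let
$$S^+=\{z_e:e\in G^+\}\cup\{w_\alpha:\alpha<\omega_1\}\cup\bigcup_\alpha Q_\alpha .$$
It has no endpoints and is cofinal in $I$, and only countably many of its elements are below a given $w_\alpha$. It is dense in itself. Indeed, between $z_e$ and $w_0$ there are further $z_{e'}$; $Q_\beta$ has no endpoints, which handles $w_\beta$, $Q_\beta$ and $w_{\beta+1}$; and an element of $\{w_\beta\}\cup Q_\beta$ is separated by $w_{\beta+1}$ from every element of $Q_{\beta+1}$ and of $\{w_\gamma\}\cup Q_\gamma$, $\gamma>\beta+1$.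

The same construction in $R^*$ gives $S^-$ to the left of $e_0$ (coordinatewise reversal maps sets $[s]$ to sets of the same form). Let $S=S^-\cup\{z_{e_0}\}\cup S^+$. As $S^+$ has no minimum and $S^-$ no maximum, property 1 holds; 2 and 3 are clear. For 4, $(d,d')$ contains a nonempty open interval on one side of $e_0$ and inside $T$ minus its endpoints, and this interval contains infinitely many elements of $G^+$ or of its left counterpart.

**Step 3: cutting $I$ along the skeleton.** By Lemma 5, $\bar S\cong\mathbb L$, so we may index the pieces by $\bar S$. For $c\in\bar S$ put $I_c=\{z\in I:S_{<c}<z<S_{>c}\}$, where $S_{<c}=\{u\in S:u<c\}$ and so on. These sets are convex.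

*They cover $I$.* A $z\in S$ lies in $I_z$. A $z\in I\setminus S$ determines a cut of $S$ with nonempty sides (by 1 and 3). This cut is a gap $c$, or exactly one side has an endpoint $c\in S$ adjacent to the cut; in each case $z\in I_c$.

*They are ordered as claimed.* If $c<c'$, there is $u\in S$ strictly between them, and $I_c<u<I_{c'}$.

*They have type $[\omega_1,\omega_1]$.* $S_{<c}$ is nonempty and bounded in $S$, has no maximum, and so has cofinality $\omega$ by 2. Let $A$ be the downward closure of $S_{<c}$ in $R$. The cut $(A,R\setminus A)$ has $\lambda=\omega$, so $\rho=\omega_1$ by Lemma 6. Likewise let $D'$ be the upward closure of $S_{>c}$ and $A_1=R\setminus D'$; the cut $(A_1,D')$ has type $(\omega_1,\omega)$. Clearly $A\subset A_1$, and $A\neq A_1$ since the types differ. So $I_c=A_1\setminus A$ (convexity of $I$ puts $A_1\setminus A$ inside $I$) is nonempty. It is an initial segment of $R\setminus A$ and a final segment of $A_1$, so it has type $[\omega_1,\omega_1]$.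

*Each lies in one $[t^{\frown}d]$.* If $z<z'$ in $I_c$ lay in $[t^{\frown}d],[t^{\frown}d']$ with $d<d'$, then by 4 infinitely many elements of $S$ would lie between $z$ and $z'$, hence in $I_c$; but $S\cap I_c\subset\{c\}$. This proves (2).

**Step 4: iterating the splitting.** Define $J_s$ for $s\in\mathbb L^{<\omega_1}$ by $J_\emptyset=J$, $J_{s^{\frown}c}=(J_s)_c$ as in (2), and $J_s=\bigcap_{\alpha<|s|}J_{s|\alpha}$ for limit $|s|$. By induction, *$J_s$ is convex of type $[\omega_1,\omega_1]$ and lies in some $[t]$ with $|t|\ge|s|$.* Successor steps are (2). Let $|s|$ be a limit. The initial segments $\{z\in R:z<J_{s|\alpha}\}$ strictly increase with $\alpha<|s|$, because $J_{s|\alpha}$ has pieces below $J_{s|(\alpha+1)}$. So their union $A$ has cofinality $\mathrm{cf}|s|=\omega$. Dually $D'=\bigcup_\alpha\{z:z>J_{s|\alpha}\}$ has coinitiality $\omega$. $A$ and $D'$ are disjoint, since the $J_{s|\alpha}$ are nonempty and decreasing; and $J_s=R\setminus(A\cup D')$, since each $J_{s|\alpha}$ is convex. By goodness $R\setminus A$ has coinitiality $\omega_1$ and $R\setminus D'$ has cofinality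 $\omega_1$. Also $A\cup D'\ne R$, since no cut has type $(\omega,\omega)$. So $J_s$ is nonempty, an initial segment of $R\setminus A$ and a final segment of $R\setminus D'$, of type $[\omega_1,\omega_1]$. If $J_{s|\alpha}\subset[t_\alpha]$ with $|t_\alpha|\ge\alpha$, the $t_\alpha$ are pairwise comparable (as $J_s\ne\emptyset$), and $J_s\subset[\bigcup_\alpha t_\alpha]$; the union has countable length at least $|s|$.

**Step 5: reading off the isomorphism.** Let $f\in\mathbb L^{\omega_1}=R$. The set $\bigcap_{\alpha<\omega_1}J_{f|\alpha}$ has at most one element, since two elements would agree below every $\alpha<\omega_1$. It is nonempty: otherwise the strictly increasing initial segments $\{z<J_{f|\alpha}\}$ and the strictly increasing final segments $\{z>J_{f|\alpha}\}$ would have unions forming a cut of $R$ of type $(\omega_1,\omega_1)$. Let $F(f)$ be its element. $F$ is strictly increasing because $J_{s^{\frown}c}<J_{s^{\frown}c'}$ for $c<c'$. It is onto $J$: given $z\in J$, choose $f(\alpha)$ recursively with $z\in J_{f|(\alpha+1)}$. So $F\colon R\to J$ is an isomorphism. $\square$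

Let $(1+R)k$ and $(1+R)\omega$ denote the sums of $k$, respectively $\omega$, consecutive copies of $1+R$.

**Corollary 8.** $R_{<r}$, $R_{>r}$, $(r,r')$ are $\cong R$, and $R\cong R+1+R$. Moreover
$$R+(1+R)k\cong R\ (k<\omega),\qquad R+(1+R)\omega+R\cong R,\qquad (1+R)\omega+R+(1+R)\cong 1+R.$$

*Proof.* The first statements follow from (1) and Lemma 7, and by splitting $R$ at a point. Induction on $k$ with $R+1+R\cong R$ gives the next one. Take $r_1<r_2<\cdots$ in $R$. The sequence is bounded; let $F=\{r:r>r_k\text{ for all }k\}$. The cut below $F$ has $\lambda=\omega$, so $F$ has type $[\omega_1,\omega_1]$ and $F\cong R$. Since $R=R_{<r_1}+\{r_1\}+(r_1,r_2)+\{r_2\}+\cdots+F$, we get $R\cong R+(1+R)\omega+R$. Finally, $(1+R)\omega+R+1+R\cong(1+R)\omega+R=1+\bigl(R+(1+R)\omega+R\bigr)\cong1+R$. $\square$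

## The order $B$ of functions with well-ordered support

**Definition ($B(I)$).** For a linear order $I$, $B(I)$ is the set of $u\colon I\to\mathbb R$ with well-ordered support. We put $u<v$ iff $u(\delta)<v(\delta)$, where $\delta=\delta(u,v)$ is the least place where $u,v$ differ; it exists because the union of two well-ordered sets is well-ordered.

For instance $B(\emptyset)$ is one point, $B(1)=\mathbb R$, and $B(1+1)=\mathbb R\otimes\mathbb R$. We use the following facts.

* $B(I)$ is an ordered group under pointwise addition; negation reverses the order. Isomorphisms of index orders induce additive order isomorphisms.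
* $B(I_1+I_2)=B(I_1)\otimes B(I_2)$. More generally, a well-ordered sum of index orders gives the full lexicographic product, because a subset of such a sum is well-ordered iff its trace on each summand is.
* If $I\neq\emptyset$ has no minimum, $B(I)$ has cofinality and coinitiality equal to the coinitiality of $I$: write $\chi_r$ for the characteristic function of $\{r\}$; $\chi_r$ increases as $r$ decreases, and $\chi_r>u$ if $r<\min\operatorname{supp}u$. If $I$ has a minimum, both are $\omega$, because $\mathbb R$ is the first factor.

Put $B=B(R)$ and $D=B(1+R)=\mathbb R\otimes B$. For an initial segment $I$ of $R$ and $s\in B(I)$ let $[s]=\{u\in B:u|I=s\}$, a convex set $\cong B(R\setminus I)$.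

**Lemma 9.** $B$ is good. Moreover, if a cut $(A,A')$ of $B$ with $A\ne\emptyset$ has $\rho=\omega_1$, then one of the following holds:

(a) $A$ has a maximum $s$;

(b) $A'$ has an initial segment $[q]$, $q\in B(I)$, with $R\setminus I\cong R$;

(c) $A'=\{z:z>[s]\}$ for some $s\in B(I)$, where $I\cong R$ is an initial segment of $R$.

*Proof.* The end cuts have types $(0,\omega_1),(\omega_1,0)$, since $R$ has no minimum and coinitiality $\omega_1$. Let $A,A'\neq\emptyset$. As in Lemma 6 we follow the cut, now along initial segments of $R$. Let $\mathcal F$ be the set of initial segments $I$ of $R$ for which some $s_I\in B(I)$ has $[s_I]$ meeting both $A$ and $A'$. For fixed $I$ the sets $[s]$ are disjoint and convex, so $s_I$ is unique. $\mathcal F$ is closed under smaller initial segments, the $s_I$ cohere, $\emptyset\in\mathcal F$ and $R\notin\mathcal F$. Let $I_0=\bigcup\mathcal F$ and $s=\bigcup s_I$. Then $s\in B(I_0)$: a nonempty subset of its support meets some $I\in\mathcal F$ and has its least element there.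

*Case 1: $I_0=R$.* Then $R_{\le r}\in\mathcal F$ for all $r$. Say $s\in A$. If $z>s$ and $r=\delta(z,s)$, then $z>[s|R_{\le r}]$, which meets $A'$, so $z\in A'$. Hence $s=\max A$. $A'=B_{>s}$ has coinitiality $\mathrm{cof}(R)=\omega_1$, as one sees from $s+\chi_r$ with $r$ increasing. The type is $(1,\omega_1)$ and (a) holds. If $s\in A'$, the type is dually $(\omega_1,1)$.

*Case 2: $I_0\in\mathcal F$.* Then $I_0\ne R$. *$R\setminus I_0$ has a minimum.* Suppose not. Let $u$ extend $s$ by $0$, say $u\in A$; pick $z\in A'\cap[s]$, put $r=\delta(z,u)\in R\setminus I_0$, and take $r''\in R\setminus I_0$ with $r''<r$. Then $[u|R_{\le r''}]$ contains $u$ and $z$, so $R_{\le r''}\in\mathcal F$, a contradiction; $u\in A'$ is symmetric. Let $r=\min(R\setminus I_0)$. No $[s^{\frown}c]$, $c\in\mathbb R$, meets both sides (here $s^{\frown}c\in B(I_0\cup\{r\})$). By completeness of $\mathbb R$, either $\{c:[s^{\frown}c]\subset A\}$ has a maximum, and the type is $(\mathrm{coinit}(R_{>r}),\omega)=(\omega_1,\omega)$; or $\{c:[s^{\frown}c]\subset A'\}$ has a minimum $c$, and the type is $(\omega,\omega_1)$.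 In the latter case (b) holds with $q=s^{\frown}c$ and $R\setminus I=R_{>r}\cong R$. Indeed, an element of $A'$ below some element of $[q]$ lies in $[s]$, since elements below $[s]$ are in $A$, and therefore in $[q]$.

*Case 3: $I_0\notin\mathcal F$ and $I_0\ne R$.* Then $I_0$ is nonempty without maximum, and $[s]$ lies in one side.

Let $[s]\subset A$. If $z>[s]$ and $r=\delta(z|I_0,s)\in I_0$, then $R_{\le r}\in\mathcal F$ and $z>[s|R_{\le r}]$, which meets $A'$. So $A'=\{z:z>[s]\}$, with coinitiality $\mathrm{cof}(I_0)$, and $[s]$ is cofinal in $A$. So $\lambda=\mathrm{cof}\,B(R\setminus I_0)$, which is $\omega$ if $R\setminus I_0$ has a minimum and $\mathrm{coinit}(R\setminus I_0)$ otherwise. Now use that $R$ is good. If $\mathrm{cof}(I_0)=\omega$, then $\mathrm{coinit}(R\setminus I_0)=\omega_1$, and the type is $(\omega_1,\omega)$. If $\mathrm{cof}(I_0)=\omega_1$, then $\mathrm{coinit}(R\setminus I_0)\in\{1,\omega\}$, and the type is $(\omega,\omega_1)$. In this subcase $I_0$ has type $[\omega_1,\omega_1]$, so $I_0\cong R$ by Lemma 7, and (c) holds.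

Let $[s]\subset A'$. Dually $A=\{z:z<[s]\}$, $\lambda=\mathrm{cof}(I_0)$, $\rho=\mathrm{coinit}\,B(R\setminus I_0)$, $[s]$ is an initial segment of $A'$, and the type is $(\omega,\omega_1)$ or $(\omega_1,\omega)$. If $\rho=\omega_1$, then $\mathrm{coinit}(R\setminus I_0)=\omega_1$, so $R\setminus I_0\cong R$ by Lemma 7, and (b) holds with $q=s$. $\square$

**Lemma 10.** (1) Every convex $J\subset B$ of type $[\omega_1,\omega_1]$ is $\cong B$. (2) Any two convex subsets of $B$ of type $[\omega_1,\omega]$ are isomorphic.

*Proof.* Put $\Psi=R\otimes D$. By negation $B\cong B^*$ and $D\cong D^*$; with $R\cong R^*$ we get $\Psi\cong\Psi^*$. Also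
$$\Psi+D+\Psi\cong(R+1+R)\otimes D\cong\Psi.\qquad(3)$$

**Step 1: half-lines and intervals of $B$ are $\cong\Psi$.** Let $I\cong R$ be an initial segment of $R$ ($I=R$ allowed), $s\in B(I)$, and $U_s=\{z\in B:z>[s]\}$. For $z\in U_s$ let $r=\delta(z|I,s)\in I$. Given $r$, the part of $z$ below $r$ is fixed, while $z(r)>s(r)$ and $z|R_{>r}\in B(R_{>r})\cong B$ are arbitrary; and larger $r$ gives smaller $z$. So
$$U_s\cong I^*\otimes(\mathbb R_{>0}\otimes B)\cong R^*\otimes D\cong\Psi .$$
With $I=R$, $[s]=\{s\}$ and this says $B_{>v}\cong\Psi$ for all $v\in B$; by negation $B_{<v}\cong\Psi$.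

Let $w\in U_s$ and $r_0=\delta(w|I,s)$. The set $U_s\cap B_{<w}$ is the sum of three consecutive pieces:

* the first difference $r$ from $s$ satisfies $r>r_0$: this gives $(I_{>r_0})^*\otimes(\mathbb R_{>0}\otimes B)\cong\Psi$;
* it is $r_0$, and $s(r_0)<z(r_0)<w(r_0)$: this gives a copy of $\mathbb R\otimes B=D$;
* it is $r_0$, $z(r_0)=w(r_0)$ and $z|R_{>r_0}<w|R_{>r_0}$: this is a half-line of $B(R_{>r_0})\cong B$, so $\cong\Psi$.

By (3), $U_s\cap B_{<w}\cong\Psi$. With $I=R$: $(s,w)\cong\Psi$ for all $s<w$ in $B$. Splitting an interval at a point, $\Psi\cong\Psi+1+\Psi$. So $B=B_{<0}+1+B_{>0}\cong\Psi+1+\Psi\cong\Psi$.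

**Step 2: proof of (1).** Let $w\in J$, $A=\{z:z<J\}$ and $A'=B\setminus A$. As $J$ is an initial segment of $A'$, the cut $(A,A')$ has $\rho=\omega_1$. I claim $J_{<w}\cong\Psi$. If $A=\emptyset$, then $J_{<w}=B_{<w}$. Otherwise apply Lemma 9. In case (a), $J_{<w}=(s,w)$. In case (c), $J_{<w}=U_s\cap B_{<w}$. In case (b), pick $v\in[q]$ with $v\le w$; it lies in $J$. Then $J_{<v}=[q]_{<v}\cong\Psi$, since $[q]\cong B(R\setminus I)\cong B$; and $J_{<w}$ is $J_{<v}$ or $J_{<v}+1+(v,w)\cong\Psi+1+\Psi\cong\Psi$. This proves the claim. Applied to $-J$ it gives $J_{>w}\cong\Psi^*\cong\Psi$. So $J\cong\Psi+1+\Psi\cong B$.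

**Step 3: proof of (2).** Let $J$ have type $[\omega_1,\omega]$ and let $(w_n)_{n<\omega}$ be strictly increasing and cofinal in $J$. Then $J_{<w_0}$ and the $(w_n,w_{n+1})$ have type $[\omega_1,\omega_1]$, so by (1) $J=J_{<w_0}+\{w_0\}+(w_0,w_1)+\{w_1\}+\cdots\cong B+1+B+1+\cdots$. $\square$

## The tower $L_k$ and the squeezing maps $\varepsilon_k$

Let $L_k=B\otimes D^k$ for $k<\omega$, and $L_\omega=B\otimes D^\omega\otimes B$ (lexicographic, coordinates indexed by $\omega+1$). Thus
$$L_k=B\bigl(R+(1+R)k\bigr),\qquad L_\omega=B\bigl(R+(1+R)\omega+R\bigr).$$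
By Corollary 8 all $L_k$ $(k\le\omega)$ are $\cong B$, so they are good and Lemma 10 applies to them. Also $L_k\otimes D\cong B$ for all $k\le\omega$: the index order is $\cong R+(1+R)\cong R$. We identify $L_j$ with a subset of $L_k$ $(j\le k\le\omega)$ by appending zeros; this preserves order.

The last factor $B$ in $L_\omega$ is needed. The index order of $B\otimes D^\omega$ has cofinality $\omega$, so the points $u+\chi_r$ show that $u^+$ has type $(1,\omega)$ there: that order is not good.

An element $f$ over an infinite sequence must also appear over nearby base points, in some $L_k$ with $k$ finite. Truncating $f\in L_\omega$ to its first coordinates would identify different elements. Instead we squeeze the whole tail into one copy of $D$. By Corollary 8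
$$(D^\omega\otimes B)\otimes D=B\bigl((1+R)\omega+R+(1+R)\bigr)\cong B(1+R)=D .$$
Fix such an additive order isomorphism $E\colon(D^\omega\otimes B)\otimes D\to D$ induced by an isomorphism of index orders, and put $e(v)=E(v,0)$. Then $e\colon D^\omega\otimes B\to D$ is strictly increasing, $e(0)=0$ and $e(-v)=-e(v)$. For $1\le k<\omega$ define
$$\varepsilon_k\colon L_\omega\to L_k,\qquad \varepsilon_k(u_0,u_1,\dots;u_\omega)=\bigl(u_0,\dots,u_{k-1},e(u_k,u_{k+1},\dots;u_\omega)\bigr).$$
This is strictly increasing, and
$$\varepsilon_k(u)=u\ \text{ for }u\in L_{k-1},\qquad\varepsilon_k(-u)=-\varepsilon_k(u).\qquad(4)$$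

## The base $Z=\omega^{\le\omega}$ and the bundle $X$

Let $Z=\omega^{\le\omega}$ be the set of finite and infinite sequences of natural numbers, with the topology generated by the sets $Z_s=\{x:s\subset x\}$, $s\in\omega^{<\omega}$, and their complements. Identify $x$ with $\{s\in\omega^{<\omega}:s\subset x\}$. This turns $Z$ into the set of chains in $\omega^{<\omega}$ that contain $\emptyset$ and are closed under initial segments, a closed subset of $2^{\omega^{<\omega}}$. So $Z$ is compact metrizable. For example, the cones $Z_{\langle m\rangle}$ converge to $\emptyset$ as $m\to\infty$, and an infinite $x$ is the limit of $x|n$. A strictly decreasing clopen base at $x$ is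
$$V_n=Z_x\setminus\bigcup_{m<n}Z_{x^{\frown}m}\ (x\text{ finite}),\qquad V_n=Z_{x|(n+1)}\ (x\text{ infinite}).$$
To see that it is a base for finite $x$, note that a set $Z_s$ not containing $x$ misses $Z_x$ or is contained in some $Z_{x^{\frown}m}$; for infinite $x$, it misses $Z_{x|n}$ for $n\ge|s|$. Let $\mathrm{Dom}_x=V_0$, that is, $Z_x$ for finite $x$ and $Z_{x|1}$ for infinite $x$. Let $|x\wedge x'|$ be the length of the longest common initial segment.

**Definition ($\widehat f^x$ and local sections).** For $f\in L_{|x|}$ define $\widehat f^x$ on $\mathrm{Dom}_x$ as follows.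

* $x$ finite: $\widehat f^x(x')=f\in L_{|x|}\subset L_{|x'|}$.
* $x$ infinite: $\widehat f^x(x)=f$, and for $x'\ne x$ with $k=|x\wedge x'|\ge1$, $\widehat f^x(x')=\varepsilon_k(f)\in L_k\subset L_{|x'|}$.

A *local section* is a function $\sigma$ on a clopen $U\subset Z$ with $\sigma(x)\in L_{|x|}$ such that each $x\in U$ has a neighborhood on which $\sigma=\widehat{\sigma(x)}^x$.

If $f<g$ in $L_{|x|}$, then $\widehat f^x<\widehat g^x$ pointwise on $\mathrm{Dom}_x$. For $f\in L_0$ the constant function $f$ on $Z$ is $\widehat f^{\emptyset}$.

**Lemma 11.** Each $\widehat f^x$ is a local section on $\mathrm{Dom}_x$.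

*Proof.* Only points $x'\ne x$ of $\mathrm{Dom}_x$ need an argument. First, $\widehat f^x$ is constant near $x'$. If $x$ is infinite and $k=|x\wedge x'|$, then $\widehat f^x$ is constant, with value $g=\varepsilon_k(f)\in L_k$, on the clopen set $Y=Z_{x|k}\setminus Z_{x|(k+1)}\ni x'$. If $x$ is finite and $k=|x|$, it is constant with value $g=f\in L_k$ on $Y=Z_x\ni x'$. In both cases $|x'|\ge k$. If $x'$ is finite, then $\widehat g^{x'}=g$ on $Z_{x'}$, so both functions agree on $Y\cap Z_{x'}$. If $x'$ is infinite, then $Z_{x'|(k+1)}\subset Y$, and for $x''\ne x'$ in $Z_{x'|(k+1)}$ and $j=|x'\wedge x''|\ge k+1$ we have $\widehat g^{x'}(x'')=\varepsilon_j(g)=g$ by (4), since $g\in L_k\subset L_{j-1}$. $\square$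

Let
$$X=\{(x,y):x\in Z,\ y\in H(L_{|x|})\},\qquad\pi(x,y)=x,$$
with the topology given by the following subbase: the sets $\pi^{-1}(V)$ for clopen $V\subset Z$, and
$$\sigma^<=\{(x,y):x\in U,\ y<\sigma(x)\},\qquad\sigma^>=\{(x,y):x\in U,\ \sigma(x)<y\}$$
for local sections $\sigma$ on clopen sets $U$. Since $\sigma^<\sqcup\sigma^>=\pi^{-1}(U)$, all these sets are clopen.

**Lemma 12.** $X$ is a zero-dimensional compactum.

*Proof.* *Hausdorff.* Points with different first coordinates are separated by $\pi$. If $y<y'$ are cuts of $L_{|x|}$, there is $f$ with $y<f<y'$, and $(\widehat f^x)^<,(\widehat f^x)^>$ separate $(x,y)$ from $(x,y')$. Zero-dimensionality is clear.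

*Compact.* Let $\mathcal U$ be an ultrafilter on $X$, and let $x$ be the limit of its image in $Z$. For $f\in L_{|x|}$ exactly one of $(\widehat f^x)^>,(\widehat f^x)^<$ is in $\mathcal U$. Let $A$, respectively $A'$, be the set of $f$ for which it is the first, respectively the second. If $f<g$, then $(\widehat g^x)^>\subset(\widehat f^x)^>$; so $y=(A,A')$ is a cut. To see $\mathcal U\to(x,y)$, let $(x,y)\in\sigma^>$ and $f=\sigma(x)\in A$. Since $\sigma=\widehat f^x$ near $x$, $\sigma^>$ contains the intersection of $(\widehat f^x)^>$ with some $\pi^{-1}(V)$, $V$ a neighborhood of $x$, so $\sigma^>\in\mathcal U$. Likewise for $\sigma^<$. $\square$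

Let $X^\circ$ be the set of $(x,y)\in X$ such that both sides of $y$ are nonempty.

**Lemma 13.** At $(x,y)\in X^\circ$ the clopen sets
$$N_x(V;f,g)=\{(x',y'):x'\in V,\ \widehat f^x(x')<y'<\widehat g^x(x')\},\quad x\in V\subset\mathrm{Dom}_x\text{ clopen},\ f<y<g,$$
form a neighborhood base.

*Proof.* If $(x,y)\in\sigma^>$, then $\sigma^>$ contains $N_x(V;\sigma(x),g)$ for small $V$ and any $g>y$; similarly for $\sigma^<$ and for $\pi^{-1}(V)$. And $N_x(V;f,g)\cap N_x(V';f',g')=N_x(V\cap V';\max(f,f'),\min(g,g'))$. $\square$

Fix $f_0<g_0$ in $L_0=B$ and put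
$$\mathbb X=\{(x,y)\in X:f_0<y<g_0\}=N_\emptyset(Z;f_0,g_0).$$
It is a nonempty clopen subset of $X$ contained in $X^\circ$, hence a zero-dimensional compactum.

## Neighborhood filters of $\mathbb X$

**Proposition 14.** Every neighborhood filter at a point of $X^\circ$, hence of $\mathbb X$, is cofinally equivalent to $\omega\times\omega_1$.

*Proof.* Let $(x,y)\in X^\circ$, $y=(A,A')$. As $L_{|x|}$ is good and both sides are nonempty, exactly one side has type $\omega_1$, and the other has type $1$ or $\omega$. Say $A'$ has coinitiality $\omega_1$ (*right type*; the other case, *left type*, is symmetric). Choose $g_\alpha$ $(\alpha<\omega_1)$ strictly decreasing and coinitial in $A'$, and $f_n$ $(n<\omega)$ nondecreasing and cofinal in $A$. Put $U_{n,\alpha}=N_x(V_n;f_n,g_\alpha)$. By Lemma 13 these sets form a base at $(x,y)$. If $n\le m$ and $\alpha\le\beta$, then $U_{m,\beta}\subset U_{n,\alpha}$. Conversely, if $n>m$, pick $x'\in V_m\setminus V_n$; the point $(x',\widehat{f_m}^x(x')^+)$ is in $U_{m,\beta}\setminus U_{n,\alpha}$. If $\alpha>\beta$, then $(x,g_\alpha^+)\in U_{m,\beta}\setminus U_{n,\alpha}$.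 So Lemma 4 applies with $P=\omega\times\omega_1$. $\square$

The base supplies $\omega$, the fiber supplies $\omega_1$. What remains for Theorem 1 is homogeneity and the statement on clopen sets.

## Boxes

For $s\in\omega^{<\omega}$, $k=|s|$, $M\subset\omega$ cofinite and $p<q$ in $L_k$, let $Z_s^M=\{s\}\cup\bigcup_{m\in M}Z_{s^{\frown}m}$ and
$$\mathrm{Box}_M(s;p,q)=\{(x,y):x\in Z_s^M,\ p<y<q\},\qquad\mathrm{Box}=\mathrm{Box}_\omega .$$
These are clopen sets. Note $\mathbb X=\mathrm{Box}(\emptyset;f_0,g_0)$.

**Lemma 15.** Let $\varphi\colon[p,q]\to[p',q']$ be an order isomorphism of closed intervals of $L_k$ and $L_{k'}$, where $k=|s|$, $k'=|s'|$. There is a homeomorphism $\Phi\colon\mathrm{Box}_M(s;p,q)\to\mathrm{Box}_{M'}(s';p',q')$ such that for $u\in(p,q)\subset L_k$: $y<u$ iff the second coordinate of $\Phi(x,y)$ is $<\varphi(u)$.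

*Proof.* **Step 1: the map.** We apply $\varphi$ to the first $k+1$ coordinates and leave the later ones alone. Let $\beta\colon M\to M'$ be a bijection, and let $\vartheta\colon Z_s^M\to Z_{s'}^{M'}$ be the homeomorphism $s\mapsto s'$, $s^{\frown}m^{\frown}t\mapsto s'^{\frown}\beta(m)^{\frown}t$. For $x\in Z_s^M$ write elements of $L_{|x|}$ as $(u,d)$ with $u\in L_k$ and $d$ the remaining coordinates; elements of $L_{|\vartheta(x)|}$ are $(u',d)$ with $u'\in L_{k'}$ and the same kind of $d$. The interval $[p,q]$ of $L_{|x|}$ is
$$\{(u,d):p\le u\le q;\ d\ge0\text{ if }u=p;\ d\le0\text{ if }u=q\},$$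
so $\Phi_x(u,d)=(\varphi(u),d)$ is an order isomorphism onto the interval $[p',q']$ of $L_{|\vartheta(x)|}$. Let $\Phi_x$ act on the cuts between $p$ and $q$, and let $\Phi(x,y)=(\vartheta(x),\Phi_x(y))$, a bijection between the boxes. The last claim of the lemma holds because $\Phi_x(u,0)=(\varphi(u),0)$.

**Step 2: $\Phi$ respects the sections.** For $f\in[p,q]\subset L_{|x|}$ and $x'\in Z_s^M$ close to $x$ we show $\widehat f^x(x')\in[p,q]$ and
$$\Phi_{x'}\bigl(\widehat f^x(x')\bigr)=\widehat{\Phi_x(f)}^{\vartheta(x)}(\vartheta(x')).\qquad(5)$$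
For $x'=x$ this is trivial. For finite $x$ both sides are $\Phi_x(f)$ with zeros appended. Let $x$ be infinite, $x'\ne x$, $j=|x\wedge x'|\ge k+1$, and $f=(u;d_1,d_2,\dots;d_\omega)$ with $u\in L_k$. By (4), $\varepsilon_j(p)=p\le\varepsilon_j(f)\le q=\varepsilon_j(q)$. Further $\varepsilon_j(f)=(u;d_1,\dots,d_{j-k-1},e(d_{j-k},\dots;d_\omega))$, and $\Phi_{x'}$ maps this to
$$(\varphi(u);d_1,\dots,d_{j-k-1},e(d_{j-k},\dots;d_\omega))=\varepsilon_{j-k+k'}(\Phi_x(f)).$$
Since $|\vartheta(x)\wedge\vartheta(x')|=j-k+k'$, this is (5).

**Step 3: bases go to bases.** By (5), $\Phi(N_x(V;f,g))=N_{\vartheta(x)}(\vartheta(V);\Phi_xf,\Phi_xg)$ for small $V$ and $f<g$ in $[p,q]$. At a point $(x,y)$ of the box we may shrink basic neighborhoods so that $f,g\in[p,q]$, replacing $f$ by $\max(f,p)$ and $g$ by $\min(g,q)$; the same holds in the target. So $\Phi$ is a homeomorphism. $\square$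

**Corollary 16.** All boxes are homeomorphic. The disjoint sum of two boxes is homeomorphic to a box.

*Proof.* Open intervals of the $L_k$ are $\cong B$ by (1) and Lemma 10(1), so any two closed intervals are isomorphic, and Lemma 15 applies. For the second claim, $\mathrm{Box}(s;p,q)=\mathrm{Box}(s;p,u)\sqcup\mathrm{Box}(s;u,q)$ for $p<u<q$. $\square$

**Fiber data.** Fix $x\in Z$, let $L=L_{|x|}$ and $C_n=V_n\setminus V_{n+1}$. For finite $x$ let $s_n=x^{\frown}n$, $M_n=\omega$; for infinite $x$ let $s_n=x|(n+1)$, $M_n=\omega\setminus\{x(n+1)\}$. Then $C_n=Z_{s_n}^{M_n}$, and on $C_n$ the section $\widehat f^x$ is constant, equal to $\eta_n(f)\in L_{|s_n|}$, where $\eta_n(f)=(f,0)$ for finite $x$ and $\eta_n=\varepsilon_{n+1}$ for infinite $x$.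

**Lemma 17.** There is an order isomorphism $\iota_n\colon L\otimes D\to L_{|s_n|}$ with $\iota_n(f,0)=\eta_n(f)$ for all $f\in L$.

So over $C_n$, near any base point, finite or infinite, the order looks like $L\otimes D$ with $f$ placed at $(f,0)$: the refinement asked for above.

*Proof.* For finite $x$, $L_{|x|+1}=L\otimes D$ and $\iota_n=\mathrm{id}$. For infinite $x$, $L_{n+1}=(B\otimes D^n)\otimes D$ and $L_\omega\otimes D=(B\otimes D^n)\otimes\bigl((D^\omega\otimes B)\otimes D\bigr)$; take $\iota_n=\mathrm{id}\times E$. Then $\iota_n(u,0)=(u_0,\dots,u_n,e(u_{n+1},\dots;u_\omega))=\varepsilon_{n+1}(u)$. $\square$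

**Lemma 18.** For $f_1<f_2$ in $L=L_{|x|}$, each $N_x(V_n;f_1,f_2)$ is homeomorphic to a box.

*Proof.* For finite $x$ it is $\mathrm{Box}_{\omega\setminus n}(x;f_1,f_2)$. Let $x$ be infinite. The set is
$$\{x\}\times\{z:f_1<z<f_2\}\ \cup\ \bigcup_{m\ge n}P_m,\qquad P_m=\mathrm{Box}_{M_m}(s_m;\eta_mf_1,\eta_mf_2)\text{ clopen}.$$
Basic neighborhoods of $(x,z)$ are given by $f,f'\in[f_1,f_2]$ with $f<z<f'$ and large $i$: all points over $x$ between $f$ and $f'$, and all points of $P_m$ $(m\ge i)$ between $\eta_m(f)$ and $\eta_m(f')$. Take $q_1<q_2$ in $L_0$. By the fiber data at $\emptyset$, $\mathrm{Box}(\emptyset;q_1,q_2)$ has the same description, with pieces $\mathrm{Box}(\langle m\rangle;q_1,q_2)$, $m\ge0$, and sections $(f,0)\in L_1=L_0\otimes D$. Let $\varphi\colon[f_1,f_2]\to[q_1,q_2]$ be an order isomorphism (Lemma 10(1)). Via Lemma 17, $(f,d)\mapsto(\varphi(f),d)$ gives an order isomorphism $[\eta_mf_1,\eta_mf_2]\to[(q_1,0),(q_2,0)]$ taking $\eta_m(f)$ to $(\varphi(f),0)$. By Lemma 15 it yields homeomorphisms $P_m\to\mathrm{Box}(\langle m-n\rangle;q_1,q_2)$ respecting these sections.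 Together with $\varphi$ acting on the cuts over $x$ they form a bijection carrying bases to bases, hence a homeomorphism. $\square$

## All points of $X^\circ$ look alike

Fix $g^*\in B_{>0}$, and let $p^*=(\emptyset,0^+)$ and $N^*=N_\emptyset(Z;0,g^*)=\mathrm{Box}(\emptyset;0,g^*)$.

**Proposition 19.** Every $p=(x,y)\in X^\circ$ has a clopen neighborhood $N$ in $X$ with a homeomorphism $(N,p)\to(N^*,p^*)$.

*Proof.* **Step 1: reduction to right type.** Let $\nu(x,(A,A'))=(x,(-A',-A))$. By (4), $\widehat{-f}^x=-\widehat f^x$. So $-\sigma$ is a local section whenever $\sigma$ is, and $\nu$ maps $\sigma^<$ onto $(-\sigma)^>$ and $\sigma^>$ onto $(-\sigma)^<$. Hence $\nu$ is an autohomeomorphism of $X$; it preserves $X^\circ$ and exchanges right and left type. So we may assume that $y=(A,A')$ with $\mathrm{coinit}(A')=\omega_1$; then $\mathrm{cof}(A)\in\{1,\omega\}$. We use the fiber data at $x$.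

**Step 2: slicing a neighborhood of $p$.** Choose $g\in A'$ and let $J=\{f\in A':f<g\}$. It has type $[\omega_1,\omega_1]$, so $J\cong B$. If $A$ has a maximum $a$, let all $a_n=a$; otherwise let $(a_n)$ be strictly increasing and cofinal in $A$. Put $N_n=N_x(V_n;a_n,g)$, $N=N_0$,
$$H_p=\{x\}\times\{z:y\le z<g\}=\bigcap_nN_n,$$
$$T_n=\mathrm{Box}_{M_n}(s_n;\eta_na_n,\eta_ng),\qquad Y_n=N_x(V_{n+1};a_n,a_{n+1})\quad(=\emptyset\text{ if }a_n=a_{n+1}).$$
A point of $N_n\setminus N_{n+1}$ lies over $C_n$, and then it is in $T_n$; or it lies over $V_{n+1}$ below $\widehat{a_{n+1}}^x$, and then it is in $Y_n$. So $N_n\setminus N_{n+1}=\Pi_n:=T_n\sqcup Y_n$, a clopen set, and $N=H_p\sqcup\bigsqcup_n\Pi_n$.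

**Step 3: describing the topology at $H_p$ by one relation.** Call $(x',y')\in N\setminus H_p$ *below* $f\in J\cup\{g\}$ if $y'<\widehat f^x(x')$. Everything is below $g$. All points of every $Y_m$ are below every $f\in J$, since $a_{m+1}<f$; and $T_m$ is the part of $N$ over $C_m$ above $\widehat{a_m}^x$. Hence a base at $(x,z)\in H_p$ consists of:

* if $z>y$: the sets $\{(x,z'):f<z'<f'\}\cup\bigcup_{m\ge n}\{\text{points of }\Pi_m\text{ below }f'\text{ and not below }f\}$ with $f\in J$, $f'\in J\cup\{g\}$, $f<z<f'$. Such a set is $N_x(V_n;f,f')$: its points over $C_m$ are above $\widehat{a_m}^x$, so in $T_m$, and points of $Y_m$ are below $f$. Bounds $f\in J$ exist since $z>y$.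
* if $z=y$: the sets $\{(x,z'):y\le z'<f'\}\cup\bigcup_{m\ge n}\{\text{points of }\Pi_m\text{ below }f'\}$ with $f'\in J\cup\{g\}$. Such a set is $N_x(V_n;a_n,f')$, the part of $N_n$ below $f'$.

The same applies to $p^*$, with $a_n^*=0$, $J^*=(0,g^*)$, $Y_n^*=\emptyset$, $\Pi_n^*=T_n^*=\mathrm{Box}(\langle n\rangle;0,g^*)$ and $\eta^*(f)=(f,0)\in L_1=B\otimes D$. The map $z\mapsto\{f\in J:f<z\}$ identifies $H_p$ with the set of all cuts of $J$, with $y$ corresponding to the empty initial segment; similarly for $H_{p^*}$ and $J^*$. Therefore:

> **(6)** If $\varphi\colon J\to J^*$ is an order isomorphism and $\Phi_n\colon\Pi_n\to\Pi_n^*$ are homeomorphisms such that a point is below $f$ iff its image is below $\varphi(f)$ (all $f\in J$, $n<\omega$), then the $\Phi_n$ together with the map $H_p\to H_{p^*}$ induced by $\varphi$ form a homeomorphism $N\to N^*$ with $p\mapsto p^*$.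

Indeed this is a bijection, a homeomorphism between the clopen pieces $\Pi_n,\Pi_n^*$, and it carries the bases just listed to each other. Fix an isomorphism $\varphi\colon J\to J^*$ (Lemma 10(1)).

**Step 4: homeomorphisms $\Psi_n\colon T_n\to T_n^*$ with the property required in (6) on $T_n$.** Via $\iota_n$, the interval $[\eta_na_n,\eta_ng]$ of $L_{|s_n|}$ becomes the interval of $L\otimes D$
$$\{(a_n,0)\}\cup\mathrm{Lo}_n\cup(J\times D)\cup\{(g,d):d<0\}\cup\{(g,0)\},\quad\mathrm{Lo}_n=\{(l,d):l\in A,\ (l,d)>(a_n,0)\}.$$
$\mathrm{Lo}_n$ is convex and nonempty. Its coinitiality is $\omega_1$, since it is an initial segment of $(L\otimes D)_{>(a_n,0)}$ and $L\otimes D\cong B$ is good. Its cofinality is $\omega$: if $A$ has a maximum $a$, then $\mathrm{Lo}_n=\{a\}\times D_{>0}$ and $\mathrm{cof}(D)=\omega$; otherwise the $(a_m,0)$, $m>n$, are cofinal. The same holds for $\mathrm{Lo}^*=\{0\}\times D_{>0}$ at $p^*$. By Lemma 10(2), $\mathrm{Lo}_n\cong\mathrm{Lo}^*$. Here the factor $D$ makes the cases $\mathrm{cof}(A)=1$ and $\mathrm{cof}(A)=\omega$ indistinguishable. Combine this isomorphism with $\varphi\times\mathrm{id}_D$ on $J\times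 D$, with $(g,d)\mapsto(g^*,d)$ for $d<0$, and match endpoints. The result is an order isomorphism $[\eta_na_n,\eta_ng]\to[(0,0),(g^*,0)]$ taking $\eta_n(f)$ to $\eta^*(\varphi(f))$ for $f\in J$. Lemma 15 gives $\Psi_n$.

**Step 5: absorbing $Y_n$.** If $Y_n=\emptyset$, let $\Phi_n=\Psi_n$. Otherwise choose $c<c'$ in $\iota_n(\mathrm{Lo}_n)$ and let $w_n=\mathrm{Box}_{M_n}(s_n;c,c')$, a clopen subset of $T_n$. All its points are below all $f\in J$, since $c'<\eta_n(f)$. By Lemma 18, $Y_n$ is homeomorphic to a box, so $w_n\sqcup Y_n\cong w_n$ by Corollary 16. Extending such a homeomorphism by the identity gives a homeomorphism $\Theta_n\colon T_n\sqcup Y_n\to T_n$. It preserves "below $f$" and "not below $f$" for all $f\in J$, because all points of $w_n\cup Y_n$ are below $f$. Let $\Phi_n=\Psi_n\circ\Theta_n$ and apply (6). $\square$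

## Homogeneity of $\mathbb X$ and its clopen subsets

*Proof of Theorem 1.* **Step 1: homogeneity.** Let $p\ne q$ in $\mathbb X\subset X^\circ$, and let $h_p\colon N_p\to N^*$ and $h_q\colon N_q\to N^*$ be as in Proposition 19. Choose disjoint clopen $P\ni p$ and $Q\ni q$ with $P\subset N_p\cap\mathbb X$ and $Q\subset N_q\cap\mathbb X$. Let $W=h_p(P)\cap h_q(Q)$, a clopen set containing $p^*$, and let $P'=h_p^{-1}(W)\subset P$, $Q'=h_q^{-1}(W)\subset Q$. The map equal to $h_q^{-1}h_p$ on $P'$, to $h_p^{-1}h_q$ on $Q'$ and to the identity elsewhere is an autohomeomorphism of $\mathbb X$ taking $p$ to $q$. With Proposition 14, $\mathbb X$ is a zero-dimensional homogeneous compactum all of whose neighborhood filters are $\equiv_{\rm cf}\omega\times\omega_1$.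

**Step 2: $K\sqcup\mathbb X\cong\mathbb X$ for clopen $K\subset\mathbb X$.** We use a sequence of copies of $\mathbb X$ converging to a point, that is, reachability of $(\emptyset,u^+)$. Fix $u\in(f_0,g_0)$ and $0<d<d'$ in $D$. The disjoint clopen sets $w_m=\mathrm{Box}(\langle m\rangle;(u,d),(u,d'))\subset\mathbb X$ are $\cong\mathbb X$ by Corollary 16. They converge to $(\emptyset,u^+)$: if $f\le u<g$ in $L_0$, then $(f,0)<(u,d)<(u,d')<(g,0)$, so all $w_m$ with $m\ge n$ lie in $N_\emptyset(V_n;f,g)$. Choose clopen $K_m\subset w_m$ with $K_m\cong K$. Map $K\to K_0$ and $K_m\to K_{m+1}$ homeomorphically, and fix all other points of $\mathbb X$. This is a bijection $K\sqcup\mathbb X\to\mathbb X$. On $K$ it is continuous. At $(\emptyset,u^+)$ it is continuous because it maps $N_\emptyset(V_n;f,g)\cap\mathbb X$ into $N_\emptyset(V_n;f,g)$ for $f\le u<g$. Any other point of $\mathbb X$ has a neighborhood meeting only finitely many of the clopen sets $w_m$, so the map is continuous there too. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism.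

**Step 3: all nonempty clopen $K\subset\mathbb X$ are $\cong\mathbb X$.** $K$ contains a set $N_x(V_n;f,g)$ around one of its points, and this is a clopen set $w\cong\mathbb X$ by Lemma 18 and Corollary 16. By Step 2, $K=(K\setminus w)\sqcup w\cong(K\setminus w)\sqcup\mathbb X\cong\mathbb X$. $\blacksquare$

## Skipped regular cardinals are impossible

*Proof of Theorem 2.* Let $P=\prod_{i<k}\kappa_i$ and $\kappa=\kappa_{k-1}$, and suppose that all neighborhood filters of the nonempty compactum $K$ are $\equiv_{\rm cf}P$. We claim that *every infinite regular $\lambda\le\kappa$ is one of the $\kappa_i$*. This suffices: then only finitely many infinite regular cardinals are $\le\kappa$, so $\kappa=\omega_m$ for some $m<\omega$, and $\{\kappa_i\}=\{\omega_0,\dots,\omega_m\}$.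

The case $\lambda=\kappa$ is trivial. Let $\lambda<\kappa$ be infinite regular and fix $p\in K$. The plan is to produce, near $p$, a point $q$ whose filter receives a Tukey map from $\lambda$.

**Step 1: a monotone family of neighborhoods.** Let $\phi\colon P\to\mathcal N_p$ and $\psi\colon\mathcal N_p\to P$ be Tukey. For $t\in P$ the family $\{N:\psi(N)\le t\}$ has bounded image, so it is bounded. Hence $W_t=\mathrm{int}\bigcap\{N:\psi(N)\le t\}$ (with $\bigcap\emptyset=K$) is an open neighborhood of $p$. $W_t$ decreases as $t$ increases, and $W_{\psi(N)}\subset N$. Write $P=P'\times\kappa$, where $P'=\prod_{i<k-1}\kappa_i$ and $|P'|<\kappa$.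

**Step 2: there is $c_0\in P'$ with $\bigcap_{\xi<\kappa}W_{(c_0,\xi)}\notin\mathcal N_p$.** Let $\psi(\phi(0,\xi))=(c_\xi,\zeta_\xi)$. Since $|P'|<\kappa$ and $\kappa$ is regular, $\kappa$ many $\xi$ share the same value $c_\xi=c_0$. The set of $(0,\xi)$ for these $\xi$ is unbounded, so the intersection of the corresponding $\phi(0,\xi)$ is not in $\mathcal N_p$. It contains $\bigcap_{\xi<\kappa}W_{(c_0,\xi)}$, because $W_{(c_0,\zeta_\xi)}\subset\phi(0,\xi)$.

**Step 3: there is $c_1\in P'$ such that for every $\xi<\kappa$ some $\rho<\kappa$ has $\overline{W_{(c_1,\rho)}}\subset W_{(c_0,\xi)}$.** For each $\xi$ there is a closed neighborhood $N\subset W_{(c_0,\xi)}$ of $p$. With $(d_\xi,\rho_\xi)=\psi(N)$ we get $W_{(d_\xi,\rho_\xi)}\subset N$, so $\overline{W_{(d_\xi,\rho_\xi)}}\subset W_{(c_0,\xi)}$. Now $\kappa$ many $\xi$ share the same value $d_\xi=c_1$, and since $W_{(c_0,\xi)}$ decreases with $\xi$, every $\xi<\kappa$ is served.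

**Step 4: an interlaced sequence of length $\lambda$.** Put $A_\xi=W_{(c_0,\xi)}$ and $A'_\rho=W_{(c_1,\rho)}$. Recursively choose nondecreasing $\xi_i,\rho_i<\kappa$ $(i<\lambda)$ with
$$\overline{A'_{\rho_i}}\subset A_{\xi_i},\qquad A'_{\rho_i}\not\subset A_{\xi_{i+1}} .$$
Given $\xi_i$, take $\rho_i$ from Step 3, at least as large as all earlier $\rho_j$. Given $\rho_i$, take $\xi_{i+1}\ge\xi_i$ with $A'_{\rho_i}\not\subset A_{\xi_{i+1}}$; it exists because no neighborhood of $p$ is contained in all $A_\xi$, by Step 2. At limits take suprema of the $\xi_j$. Since $\lambda<\kappa$ and $\kappa$ is regular, we stay below $\kappa$.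

**Step 5: the point $q$.** Let $F=\bigcap_{i<\lambda}\overline{A'_{\rho_i}}\ni p$ and $G=\bigcap_{i<\lambda}A_{\xi_i}\supset F$. If $F\subset\mathrm{int}\,G$, then by compactness, since the $\overline{A'_{\rho_i}}$ decrease, some $\overline{A'_{\rho_i}}\subset G\subset A_{\xi_{i+1}}$, a contradiction. So there is $q\in F$ with $G\notin\mathcal N_q$, while all $A_{\xi_i}\in\mathcal N_q$. Unbounded subsets of $\lambda$ are cofinal and the $A_{\xi_i}$ decrease, so the intersection over any such subset is $G$. Thus $i\mapsto A_{\xi_i}$ is a Tukey map $\lambda\to\mathcal N_q$.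

**Step 6: $\lambda$ is one of the $\kappa_i$.** Composing with a Tukey map $\mathcal N_q\to P$ we get a Tukey map $\tau\colon\lambda\to P$. Suppose $\lambda\notin\{\kappa_i:i<k\}$. The product of the $\kappa_i<\lambda$ has size $<\lambda$, so there is $S\subset\lambda$ of size $\lambda$ on which all coordinates of $\tau$ with $\kappa_i<\lambda$ are constant. The coordinates with $\kappa_i>\lambda$ are bounded on $S$, since $\kappa_i$ is regular. So $S$ is unbounded with bounded image, a contradiction. $\blacksquare$

*Proof of Corollary 3.* In a homogeneous space all neighborhood filters are isomorphic, so one filter of the given kind means that all are. The "only if" parts are then Theorem 2 for $k=1$ and $k=2$. The "if" parts are given by $2^\omega$, as checked in the example after Lemma 4, and by Theorem 1. $\blacksquare$
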